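# Norm-attaining tensors over reflexive spaces: density under the approximation property, and a superreflexive counterexample

## 1. The tensor $e_1\otimes e_1+e_2\otimes e_2$

Let $\ell_2^2$ be the real Euclidean plane with unit vector basis $e_1,e_2$, and consider
$$z=e_1\otimes e_1+e_2\otimes e_2\in \ell_2^2\otimes\ell_2^2 .$$
A representation $z=\sum_n x_n\otimes y_n$ has a cost, $\sum_n\|x_n\|\,\|y_n\|$. The displayed representation costs $2$. Another one uses $f_\pm=(e_1\pm e_2)/\sqrt2$:
$$f_+\otimes f_++f_-\otimes f_-=\tfrac12\big[(e_1+e_2)\otimes(e_1+e_2)+(e_1-e_2)\otimes(e_1-e_2)\big]=e_1\otimes e_1+e_2\otimes e_2 .$$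
It also costs $2$. Can any representation be cheaper? Take the bilinear form $b(x,y)=x_1y_1+x_2y_2$. By Cauchy–Schwarz, $|b(x,y)|\le\|x\|\,\|y\|$, so for every representation
$$2=b(z)=\sum_n b(x_n,y_n)\le\sum_n\|x_n\|\,\|y_n\| .$$
So the smallest cost is $2$, and it is attained. The computation shows more. A representation of cost $2$ must satisfy $b(x_n,y_n)=\|x_n\|\,\|y_n\|$ for every $n$: each of its terms is a pair at which $b$ attains its norm. An optimal representation can only be built from such pairs.

In infinite dimensions this is a real restriction, because a bounded bilinear form need not attain its norm, even on Hilbert space. On $\ell_2\times\ell_2$ let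
$$T_0(x,y)=\sum_{n\ge1}(1-2^{-n})x_ny_n .$$
Its norm is $1$, since $T_0(e_n,e_n)=1-2^{-n}\to1$. If $\|x\|,\|y\|\le1$, then either all products $x_ny_n$ vanish and $T_0(x,y)=0$, or $|T_0(x,y)|<\sum_n|x_ny_n|\le1$. So the value $1$ is never attained in modulus. A tensor whose minimal cost is certified by a form such as $T_0$ would have no optimal representation. Do such tensors exist when the two spaces are reflexive, and if so, can they be approximated by tensors that do have one?

## 2. The projective norm, norming forms, and the two theorems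

Scalars are real or complex throughout, and $B_X$ denotes the closed unit ball of $X$.

**Definition (projective tensor product).** For Banach spaces $X,Y$ let $X\widehat\otimes_\pi Y$ be the completion of $X\otimes Y$ under $\|z\|_\pi=\inf\{\sum_n\|x_n\|\,\|y_n\|: z=\sum_n x_n\otimes y_n\}$. Every $z\in X\widehat\otimes_\pi Y$ can be written as $z=\sum_{n=1}^\infty x_n\otimes y_n$ with $\sum_n\|x_n\|\,\|y_n\|<\infty$, and $\|z\|_\pi$ is the infimum of $\sum_n\|x_n\|\,\|y_n\|$ over all such representations.

**Definition (norm-attaining tensor).** The tensor $z$ is norm-attaining if this infimum is attained, that is, if $z=\sum_{n=1}^\infty x_n\otimes y_n$ with $\sum_{n=1}^\infty\|x_n\|\,\|y_n\|=\|z\|_\pi$ for some sequences $(x_n)\subset X$, $(y_n)\subset Y$. The set of these tensors is $\operatorname{NA}_\pi(X\widehat\otimes_\pi Y)$.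

The dual of $X\widehat\otimes_\pi Y$ is, isometrically, the space of bounded bilinear forms $T$ on $X\times Y$ with $\|T\|=\sup\{|T(x,y)|:x\in B_X,\ y\in B_Y\}$. We write $T(w)$ for the action on a tensor $w$, so $T(x\otimes y)=T(x,y)$.

**Lemma 1.** Let $w=\sum_na_n\otimes d_n$ with $\sum_n\|a_n\|\,\|d_n\|=\|w\|_\pi$, and let $\|T\|=1$, $T(w)=\|w\|_\pi$. Then $T(a_n,d_n)=\|a_n\|\,\|d_n\|$ for every $n$. In particular, if $w\ne0$ is norm-attaining, then every norm-one $T$ with $T(w)=\|w\|_\pi$ attains its norm on $B_X\times B_Y$.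

*Proof.* We have $\sum_n\|a_n\|\,\|d_n\|=T(w)=\sum_nT(a_n,d_n)$ and $|T(a_n,d_n)|\le\|a_n\|\,\|d_n\|$. Taking real parts, $\sum_n\big(\|a_n\|\,\|d_n\|-\operatorname{Re}T(a_n,d_n)\big)=0$ with nonnegative terms, so each term is zero, and then $T(a_n,d_n)$ is real and equal to $\|a_n\|\,\|d_n\|$. If $w\neq0$, some term has $a_n\ne0\ne d_n$; normalize this pair. $\square$

**Finite dimensions.** If $X,Y$ are finite-dimensional, every tensor is norm-attaining. Let $\|z\|_\pi=1$. The set $S=\{x\otimes y:x\in B_X,y\in B_Y\}$ is compact, and so is its convex hull. The hull is absolutely convex because $S$ is balanced. For every $r>1$ there is a representation of $z$ of cost less than $r$, so $z\in r\operatorname{conv}S$. Letting $r\to1$ gives $z\in\operatorname{conv}S$, that is, $z=\sum_it_i\,x_i\otimes y_i$ with $t_i\ge0$, $\sum_it_i=1$, at cost at most $1$.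

**Diagonal tensors in $\ell_2\widehat\otimes_\pi\ell_2$.** Let $\lambda_n\ge0$, $\sum\lambda_n<\infty$, and $z=\sum_n\lambda_ne_n\otimes e_n$. The form $b(x,y)=\sum x_ny_n$ has norm $1$ and $b(z)=\sum\lambda_n$, so $\|z\|_\pi=\sum\lambda_n$ and $z$ is norm-attaining.

The following is known. If $H$ is a complex Hilbert space, every tensor in $H\widehat\otimes_\pi H$ is norm-attaining. For $1<p,q<\infty$ and arbitrary measures $\mu,\nu$, the set $\operatorname{NA}_\pi(L_p(\mu)\widehat\otimes_\pi L_q(\nu))$ is dense. There are non-reflexive $X,Y$ for which density fails. The question, posed by Sheldon Dantas, Mingu Jung, Óscar Roldán and Abraham Rueda Zoca in "Norm-attaining tensors and nuclear operators" (arXiv:2006.09871, 2020), is this: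

*If $X$ and $Y$ are reflexive, is $\operatorname{NA}_\pi(X\widehat\otimes_\pi Y)$ always dense in $X\widehat\otimes_\pi Y$?*

The answer is no. Four more notions are needed for the precise statements.

**Definition (nuclear operators).** Let $X$ be reflexive. An operator $u:X^*\to Y$ is nuclear if $u(x^*)=\sum_nx^*(x_n)y_n$ with $\sum_n\|x_n\|\,\|y_n\|<\infty$. The nuclear norm $\|u\|_{\mathcal N}$ is the infimum of these sums over all such representations, and $u$ attains its nuclear norm if the infimum is a minimum. With the canonical map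
$$J:X\widehat\otimes_\pi Y\to\mathcal N(X^*,Y),\qquad J\Big(\sum x_n\otimes y_n\Big)(x^*)=\sum x^*(x_n)y_n,$$
we have $\|u\|_{\mathcal N}=\inf\{\|z\|_\pi:Jz=u\}$.

For example, $J$ sends the diagonal tensor above to the diagonal operator with entries $\lambda_n$. The map $J$ is onto by definition; whether it is injective is a different matter, and this will be decisive.

**Definition (approximation property).** $Y$ has the approximation property (AP) if for every compact $C\subset Y$ and every $\theta>0$ there is a finite-rank operator $S$ on $Y$ with $\|Sy-y\|\le\theta$ for all $y\in C$.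

For example, $\ell_p$ with $1\le p<\infty$ has the AP: the projections $P_N$ on the first $N$ coordinates have norm $1$ and converge pointwise to the identity, hence uniformly on compact sets.

**Definition (superreflexive).** A Banach space is superreflexive if every Banach space finitely representable in it is reflexive; equivalently, if it has an equivalent uniformly convex norm.

For example, $\ell_p$ is uniformly convex for $1<p<\infty$. Superreflexivity passes to closed subspaces, to duals, and to isomorphic spaces.

**Theorem 1.** Let $2<p<\infty$. There are a Banach space $X$ isomorphic to a closed subspace $E$ of $\ell_p$, a Banach space $Y$ isomorphic to $E^*$ (a quotient of $\ell_{p'}$), and $z\in X\widehat\otimes_\pi Y$ with $\|z\|_\pi=1$, such that no $w$ with $\|w-z\|_\pi<\frac1{201}$ attains its projective norm. In particular $\operatorname{NA}_\pi(X\widehat\otimes_\pi Y)$ is not dense, although $X,Y$ are superreflexive.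

**Theorem 2.** Let $X,Y$ be reflexive. (a) The nuclear operators $X^*\to Y$ that attain their nuclear norm are dense in $\mathcal N(X^*,Y)$ for the nuclear norm. (b) If $X$ or $Y$ has the AP, then $\operatorname{NA}_\pi(X\widehat\otimes_\pi Y)$ is dense.

So density can fail for reflexive $X,Y$ only if both fail the AP, and by Theorem 1 it does fail for some such pairs. We prove Theorem 2 first. Its proof is what one would naturally try for all reflexive spaces, and the point where it needs the AP shows where to look for the counterexample.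

## 3. Representing measures on $B_X\times B_Y$: proof of Theorem 2

In finite dimensions we used that the elementary tensors of the unit balls form a compact set. If $X,Y$ are reflexive, the unit balls are still compact for the weak topology. So replace the convex combination $\sum t_i\,x_i\otimes y_i$ by an integral $\int x\otimes y\,d\mu$ over $K=(B_X,w)\times(B_Y,w)$, obtain an optimal $\mu$ by compactness, and discretize. We now carry this out. Let $U=X\widehat\otimes_\pi Y$.

**Step 1: an optimal measure.** *The step turns a nuclear operator into a measure on $K$ of the right mass.* For $\phi=\sum_ix_i^*\otimes y_i^*\in X^*\otimes Y^*$ the injective norm is $\|\phi\|_\varepsilon=\sup|\sum_ix_i^*(x)y_i^*(y)|$ over $(x,y)\in B_{X^{**}}\times B_{Y^{**}}$, which is $B_X\times B_Y$ by reflexivity. The function $(x,y)\mapsto\sum_ix_i^*(x)y_i^*(y)$ is continuous on the compact space $K$, so $X^*\widehat\otimes_\varepsilon Y^*$ embeds isometrically into $C(K)$.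

Let $u\in\mathcal N(X^*,Y)$ act on $X^*\otimes Y^*$ by $\langle u,x^*\otimes y^*\rangle=y^*(ux^*)$. If $u=J(\sum x_n\otimes y_n)$, then
$$|\langle u,\phi\rangle|=\Big|\sum_n\sum_ix_i^*(x_n)y_i^*(y_n)\Big|\le\sum_n\|x_n\|\,\|y_n\|\;\|\phi\|_\varepsilon .$$
Thus $u$ extends to a bounded functional on $X^*\widehat\otimes_\varepsilon Y^*$ whose norm $\nu$ satisfies $\nu\le\|u\|_{\mathcal N}$. By Hahn–Banach and Riesz there is a Radon measure $\mu$ on $K$ with $\|\mu\|=\nu$ and
$$y^*(ux^*)=\int_Kx^*(x)\,y^*(y)\,d\mu(x,y)\qquad(x^*\in X^*,\ y^*\in Y^*).\tag{1}$$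
Write $d\mu=h\,d\lambda$ with $\lambda=|\mu|$ and $h$ Borel, $|h|=1$. Then $\lambda(K)=\nu$.

**Step 2: the measure lives on norm-separable sets.** *The integrand $x\otimes y$ is not norm continuous on $K$, so before integrating we must check measurability.* Let $\lambda_X$ be the marginal of $\lambda$ on $(B_X,w)$, a Radon measure, and let $S_X$ be its support, a weakly compact set. Disjoint nonempty relatively open subsets of $S_X$ have positive $\lambda_X$-measure, so there are at most countably many of them: $S_X$ satisfies the countable chain condition (ccc). By a theorem of H. P. Rosenthal (*Acta Math.* 124 (1970)), ccc weakly compact subsets of Banach spaces are metrizable in the weak topology. So $S_X$ is compact metrizable, hence weakly separable. If $D$ is a countable weakly dense subset, then $S_X$ lies in the weakly closed span of $D$, which equals the norm-closed span of $D$ and is norm separable. So $S_X$ is norm separable. Define $S_Y$ in the same way. The complement of a support is null for a Radon measure, so $\lambda$ is concentrated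 on $S_X\times S_Y$.

On $S_X$ the weak and the norm topology have the same Borel sets. Indeed, by norm separability every relatively norm-open set is a countable union of sets $S_X\cap\bar B(a,r)$, and closed balls are weakly closed. The same holds on $S_Y$. Since $S_X,S_Y$ are weakly compact metrizable, the Borel $\sigma$-algebra of $S_X\times S_Y$ is the product of the two Borel $\sigma$-algebras. Hence the identity from $S_X\times S_Y$ with the weak topologies into $X\times Y$ with the norm topologies is Borel measurable, with separable range. Composing with the norm-continuous map $(x,y)\mapsto x\otimes y$ and multiplying by $h$, we see that $(x,y)\mapsto h(x,y)\,x\otimes y\in U$ is strongly measurable, and it is bounded by $1$.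

**Step 3: the tensor $z'$.** *We integrate and compare norms.* Let $z'=\int h\,x\otimes y\,d\lambda\in U$ (Bochner integral). Then $\|z'\|_\pi\le\lambda(K)=\nu$. The functional $x^*\otimes y^*$ on $U$ commutes with the integral, so $y^*((Jz')x^*)=\int h\,x^*(x)y^*(y)\,d\lambda=y^*(ux^*)$ by (1). Hence $Jz'=u$ and
$$\|u\|_{\mathcal N}\le\|z'\|_\pi\le\nu\le\|u\|_{\mathcal N},$$
so all four quantities are equal. In particular the nuclear norm of $u$ is its norm $\nu$ as a functional on $X^*\widehat\otimes_\varepsilon Y^*$.

**Step 4: discretization, and part (a).** *We replace the integral by a countable sum without losing optimality.* The case $u=0$ is trivial, so let $u\ne0$. By Hahn–Banach choose $\Psi\in(X^*\widehat\otimes_\varepsilon Y^*)^{**}$ with $\|\Psi\|=1$ and $\Psi(u)=\nu$, and let $T=\Psi\circ J\in U^*$. Then $\|T\|\le1$ and $T(z')=\nu$. So $\int hT(x,y)\,d\lambda=\nu=\lambda(K)$ while $|hT(x,y)|\le1$, which forces $h(x,y)T(x,y)=1$ for $\lambda$-a.e. $(x,y)$.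

Let $\delta>0$. Cover $S_X$ and $S_Y$ by countably many norm balls of radius $\delta/2$ and the unimodular scalars by finitely many sets of diameter at most $\delta$. This splits the full-measure set $\{(x,y)\in S_X\times S_Y:h(x,y)T(x,y)=1\}$ into countably many measurable sets $A_i$ on which $x$, $y$ (in norm) and $h$ each oscillate by at most $\delta$. For every $i$ with $\lambda(A_i)>0$ choose $(x_i,y_i)\in A_i$, put $h_i=h(x_i,y_i)$, and let
$$w=\sum_i\lambda(A_i)\,h_i\,x_i\otimes y_i .$$
On $A_i$ we have $\|h\,x\otimes y-h_i\,x_i\otimes y_i\|_\pi\le|h-h_i|+\|x-x_i\|+\|y-y_i\|\le3\delta$, because all vectors are in the unit balls. Integrating, $\|w-z'\|_\pi\le3\delta\nu$. Since $h_iT(x_i,y_i)=1$,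
$$\nu=\sum_i\lambda(A_i)=T(w)=\Psi(Jw)\le\|Jw\|_{\mathcal N}\le\|w\|_\pi\le\sum_i\lambda(A_i)\|h_ix_i\|\,\|y_i\|\le\nu .$$
Here $\Psi(Jw)\le\|Jw\|_{\mathcal N}$ because the norm of $Jw$ as a functional on $X^*\widehat\otimes_\varepsilon Y^*$ is at most $\|Jw\|_{\mathcal N}$. Equality holds throughout, so this one representation attains both $\|Jw\|_{\mathcal N}$ and $\|w\|_\pi$. Finally $\|Jw-u\|_{\mathcal N}\le\|w-z'\|_\pi\le3\delta\nu$. This proves (a).

**Step 5: injectivity of $J$ under the AP, and part (b).** *The AP enters only here.* We recall Grothendieck's argument that $J$ is injective if $Y$ has the AP. Let $Jz=0$. Write $z=\sum x_n\otimes y_n$, with $\|y_n\|=1$ and $\sum\|x_n\|<\infty$ after normalizing; then choose scalars $\beta_n\ge1$, $\beta_n\to\infty$, with $\sum\beta_n\|x_n\|<\infty$ and replace $(x_n,y_n)$ by $(\beta_nx_n,y_n/\beta_n)$. So we may assume $\sum\|x_n\|<\infty$ and $y_n\to0$. Let $B\in U^*$ and $\theta>0$, and let $S=\sum_{k\le m}y_k^*(\cdot)v_k$ be a finite-rank operator with $\|Sy-y\|\le\theta$ on the compact set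 $\{y_n\}\cup\{0\}$. Then $|B(z)-\sum_nB(x_n,Sy_n)|\le\theta\|B\|\sum\|x_n\|$, and with $x_k^*=B(\cdot,v_k)\in X^*$,
$$\sum_nB(x_n,Sy_n)=\sum_{k\le m}\sum_nx_k^*(x_n)\,y_k^*(y_n)=\sum_{k\le m}y_k^*\big((Jz)x_k^*\big)=0 .$$
Letting $\theta\to0$ gives $B(z)=0$ for all $B$, so $z=0$. If $X$ has the AP, exchange the roles of $X$ and $Y$; the condition $y^*((Jz)x^*)=0$ for all $x^*,y^*$ is symmetric.

Now let $X$ or $Y$ have the AP, let $0\ne z\in U$, and apply Steps 1–4 to $u=Jz\ne0$. As $Jz'=u=Jz$, injectivity gives $z'=z$. The tensors $w$ of Step 4 are in $\operatorname{NA}_\pi$ and satisfy $\|w-z\|_\pi\le3\delta\nu$. This proves (b). $\blacksquare$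

**Where this stops.** Without the AP everything up to Step 4 survives, but the approximating tensors converge to $z'$, not to $z$. All we know is $z-z'\in\ker J$. The worst case is a tensor $z\neq0$ with $Jz=0$: then $u=0$, $\nu=0$, $\mu=0$, and the method returns $z'=0$. We will build the counterexample around such a $z$.

## 4. Flat spots of the unit ball

To show that $z\ne0$ is not norm-attaining, Lemma 1 asks for one norming form $b$ of $z$ that does not attain its norm. For non-density we must control all $w$ near $z$, and a priori these may be normed by quite different forms. So we want $b$ to norm $z$ in a rigid way.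

**Definition (vertex).** Let $U$ be a Banach space, $z\in U$, $b\in U^*$, $\|z\|=\|b\|=1=b(z)$. We call $b$ a vertex of the dual ball at $z$ with constant $C$ if
$$\|T-T(z)b\|\le C\,(1-|T(z)|)\qquad\text{for all }T\in U^*,\ \|T\|\le1.\tag{2}$$

**Example.** Let $U=\ell_\infty^2$, $z=(1,0)$, $U^*=\ell_1^2$, $b=(1,0)$. If $T=(s,r)$ with $|s|+|r|\le1$, then $\|T-T(z)b\|=|r|\le1-|s|$, so (2) holds with $C=1$. In the Euclidean plane with $z=b=(1,0)$ it fails for every $C$: for $T=(\cos\theta,\sin\theta)$ the left side is $|\sin\theta|$, the right side is $C(1-|\cos\theta|)$, and the quotient $|\sin\theta|/(1-|\cos\theta|)$ tends to infinity as $\theta\to0$. In the first case the unit ball contains all points $z+(0,s)$ with $|s|\le1$; it is flat around $z$ in the directions of $\ker b$. In the second case it is round there.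

**Lemma 2.** Let $b$ be a vertex at $z$ with constant $C$. If $\|w-z\|<\frac1{C+1}$ and $T\in U^*$ satisfies $\|T\|=1$, $T(w)=\|w\|$, then $T=tb$ with $|t|=1$.

*Proof.* Let $v=w-z$, $\delta=\|v\|$ and $t=T(z)$, so $|t|\le1$. Since $\|b\|=1$,
$$|1+b(v)|=|b(w)|\le\|w\|=|T(w)|\le|t|\,|b(w)|+|(T-tb)(w)| .$$
As $(T-tb)(z)=t-t\,b(z)=0$, we get $|(T-tb)(w)|=|(T-tb)(v)|\le C(1-|t|)\delta$ by (2). Hence
$$(1-|t|)\big(|1+b(v)|-C\delta\big)\le0 .$$
Now $|1+b(v)|\ge1-\delta>C\delta$ because $(C+1)\delta<1$. So $|t|=1$, and (2) gives $T=tb$. $\square$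

The plan is now definite: find reflexive $X,Y$, a tensor $z$ and a form $b$ such that $b$ does not attain its norm on $B_X\times B_Y$ and is a vertex at $z$ with constant $200$. Any $w$ with $\|w-z\|_\pi<\frac1{201}$ is nonzero and, by Lemma 2, is normed only by unimodular multiples of $b$. By Lemma 1 it is not norm-attaining.

The raw material is a reflexive space $E$ with a biorthogonal system $(u_j,u_j^*)$ in $E\times E^*$ such that suitable averages of the tensors $u_j\otimes u_j^*$ converge in norm to a tensor $z$. Each $u_j\otimes u_j^*$ has trace $u_j^*(u_j)=1$, so the trace of $z$ is $1$, while $z$ represents the zero operator. Then we renorm.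

## 5. A Davie-type subspace of $\ell_p$

Fix $2<p<\infty$. For $n\ge0$ let $G_n$ be the group $\mathbb Z_2^{n+2}$, regarded as pairwise disjoint sets. It has $|G_n|=2^{n+2}$ elements and $2^{n+2}$ characters, which are $\pm1$-valued and mutually orthogonal. Put $t_n=6\sqrt{n+1}\,2^{n/2}$.

We use Hoeffding's inequality: if $S$ is a sum of independent real random variables with values in $[a_i,b_i]$, then $\mathbb P(|S-\mathbb ES|>t)\le2\exp\big(-2t^2/\sum_i(b_i-a_i)^2\big)$.

**Step 6: two sets of characters with small sums.** *We need sets $W_n$, $T_n$ of characters whose sums are large only at the neutral element.*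

**Claim A.** There are disjoint sets $W_n,T_n$ of characters of $G_n$ with $|W_n|=2^n$, $|T_n|=2^{n+1}$ and
$$\Big|\sum_{\chi\in W_n}\chi(g)\Big|\le t_n,\qquad\Big|\sum_{\chi\in T_n}\chi(g)\Big|\le t_n\qquad\text{for all }g\ne0 .$$

*Proof.* Partition the dual group into $2^n$ cosets of a 4-element subgroup. Independently in each coset $c$, choose uniformly at random one character for $W_n$ and two of the remaining three for $T_n$. Fix $g\ne0$. Then $\sum_{\chi\in W_n}\chi(g)=\sum_cX_c$ with independent $X_c\in[-1,1]$. Each character is chosen for $W_n$ with probability $\frac14$, so the total mean is $\frac14\sum_{\text{all }\chi}\chi(g)=0$. Likewise $\sum_{\chi\in T_n}\chi(g)=\sum_cY_c$ with independent $Y_c\in[-2,2]$ and total mean $\frac12\sum_{\text{all }\chi}\chi(g)=0$. The sums of squared lengths in Hoeffding's inequality are $4\cdot2^n$ and $16\cdot2^n$, so the failure probabilities are at most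
$$2e^{-t_n^2/2^{n+1}}=2e^{-18(n+1)}\qquad\text{and}\qquad2e^{-t_n^2/2^{n+3}}=2e^{-4.5(n+1)} .$$
Summing over fewer than $2^{n+2}$ elements $g$, the total failure probability is at most $2^{n+4}e^{-4.5(n+1)}$. This is less than $0.2$ for $n=0$ and decreases in $n$. So a good choice exists. $\square$

For $n\ge1$ let $I_n$ be an index set with $2^n$ elements, the $I_n$ pairwise disjoint. Since $|W_n|=|T_{n-1}|=2^n$, we can use $I_n$ to label $W_n=\{w_j:j\in I_n\}$ and $T_{n-1}=\{\tau_j:j\in I_n\}$.

**Claim B.** There are signs $\varepsilon_j$ $(j\in I_n)$ with $|\sum_{j\in I_n}\varepsilon_jw_j(g)\tau_j(h)|\le t_n$ for all $g\in G_n$, $h\in G_{n-1}$.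

*Proof.* For independent uniform signs and fixed $(g,h)$, the sum has $2^n$ independent mean-zero terms in $[-1,1]$, so it fails the bound with probability at most $2e^{-2t_n^2/(4\cdot2^n)}=2e^{-18(n+1)}$. There are $2^{n+2}\cdot2^{n+1}$ pairs, and $2^{2n+4}e^{-18(n+1)}<1$. $\square$

**Step 7: the space and its biorthogonal system.** *Each basic function lives on two neighboring blocks; this will give two different formulas for its coordinate functional.* Let $G=\bigsqcup_nG_n$. For $j\in I_n$ define $e_j\in\ell_p(G)$ by
$$e_j=\tau_j\ \text{on }G_{n-1},\qquad e_j=\varepsilon_jw_j\ \text{on }G_n,\qquad e_j=0\ \text{elsewhere}.$$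
Let $I=\bigsqcup_{n\ge1}I_n$ and $E=\overline{\operatorname{span}}\{e_j:j\in I\}\subset\ell_p(G)$, with norm $|\cdot|$ and dual norm $|\cdot|_*$. Let $\delta_g\in E^*$ be evaluation at $g$, so $|\delta_g|_*\le1$. The space $E$ is separable and reflexive. For instance, if $j\in I_1$, then $e_j$ is $\pm1$-valued on $G_0\cup G_1$, a set of $4+8=12$ points, so $|e_j|=12^{1/p}$. In general
$$|e_j|=(2^{n+1}+2^{n+2})^{1/p}=(3\cdot2^{n+1})^{1/p}\qquad(j\in I_n).$$

For $j\in I_n$ put
$$\alpha_j=\frac1{|G_n|}\sum_{g\in G_n}\varepsilon_jw_j(g)\,\delta_g=\frac1{|G_{n-1}|}\sum_{g\in G_{n-1}}\tau_j(g)\,\delta_g\quad\text{on }E.\tag{3}$$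
We must check that the two expressions agree on $E$; it suffices that both send $e_i$ to $\delta_{ij}$ (Kronecker) for all $i\in I$. For the first, only $i\in I_n$ and $i\in I_{n+1}$ matter. If $i\in I_n$, then $e_i=\varepsilon_iw_i$ on $G_n$, and orthogonality gives $\delta_{ij}$. If $i\in I_{n+1}$, then $e_i=\tau_i$ on $G_n$ with $\tau_i\in T_n$, which is disjoint from $W_n$, and orthogonality gives $0$. For the second, only $i\in I_n$ and (if $n\ge2$) $i\in I_{n-1}$ matter. In the first case $e_i=\tau_i$ on $G_{n-1}$ and we get $\delta_{ij}$. In the second case $e_i=\varepsilon_iw_i$ with $w_i\in W_{n-1}$, disjoint from $T_{n-1}$, and we get $0$.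

By Hölder, $|\alpha_j(f)|\le|G_n|^{-1}\sum_{g\in G_n}|f(g)|\le|G_n|^{-1/p}|f|$, so $|\alpha_j|_*\le2^{-(n+2)/p}$. Put $u_j=e_j/|e_j|$ and $u_j^*=|e_j|\,\alpha_j$. Then
$$|u_j|=1,\qquad|u_j^*|_*\le(3/2)^{1/p}\le\tfrac32,\qquad u_i^*(u_j)=\delta_{ij}.\tag{4}$$

**Step 8: density of spans and weakly null sequences.** *We record how the system detects weak convergence.* For $f\in E$,
$$f|_{G_n}=\sum_{j\in I_n}\alpha_j(f)\,\varepsilon_jw_j+\sum_{j\in I_{n+1}}\alpha_j(f)\,\tau_j ,$$
where for $n=0$ the first sum is absent. This holds for every $e_i$ by definition, and both sides are linear and continuous in $f$. So if all $u_j^*(f)$ vanish, then $f=0$: the $u_j^*$ separate the points of $E$. Since $E$ is reflexive, $\operatorname{span}\{u_j^*\}$ is weakly dense, hence norm dense, in $E^*$. Also $\operatorname{span}\{u_j\}$ is dense in $E$. Consequently: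

- a bounded sequence $(v_k)$ in $E$ with $u_i^*(v_k)\to0$ for each $i$ is weakly null;
- a bounded sequence $(v_k^*)$ in $E^*$ with $v_k^*(u_i)\to0$ for each $i$ is weakly null.

In particular $u_j\to0$ weakly along any enumeration of $I$.

## 6. A tensor of trace one that represents the zero operator

Let $b(x,y)=y(x)$ on $E\times E^*$ (the trace), and for $n\ge1$
$$z_n=2^{-n}\sum_{j\in I_n}e_j\otimes\alpha_j=2^{-n}\sum_{j\in I_n}u_j\otimes u_j^* .$$

**Step 9: convergence of $z_n$.** *This is the step where $p>2$ is used.*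

**Claim C.** $(z_n)$ converges in $E\widehat\otimes_\pi E^*$ to some $z$, and $b(z)=1$.

*Proof.* The point is to write $z_n$ and $z_{n+1}$ over the same block $G_n$. Use the first formula of (3) for $z_n$ and the second for $z_{n+1}$:
$$z_{n+1}-z_n=\frac1{|G_n|}\sum_{g\in G_n}\Phi_g\otimes\delta_g,\qquad\Phi_g=2^{-n-1}\sum_{j\in I_{n+1}}\tau_j(g)\,e_j-2^{-n}\sum_{j\in I_n}\varepsilon_jw_j(g)\,e_j .$$
The function $\Phi_g\in E$ is supported on $G_{n-1}\cup G_n\cup G_{n+1}$, a set of $14\cdot2^n\le2^{n+4}$ points. We bound it on each block.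

- Let $h\in G_n$. Then $e_j(h)=\tau_j(h)$ for $j\in I_{n+1}$ and $e_j(h)=\varepsilon_jw_j(h)$ for $j\in I_n$, so
$$\Phi_g(h)=2^{-n-1}\sum_{\chi\in T_n}\chi(g+h)-2^{-n}\sum_{\chi\in W_n}\chi(g+h).$$
If $h=g$, then $g+h=0$ and this is $1-1=0$. If $h\ne g$, its modulus is at most $2^{-n-1}t_n+2^{-n}t_n=\frac32\,2^{-n}t_n=9\sqrt{n+1}\,2^{-n/2}$ by Claim A.
- Let $h\in G_{n+1}$. Only the first sum contributes, with $e_j(h)=\varepsilon_jw_j(h)$, and Claim B gives $|\Phi_g(h)|\le2^{-n-1}t_{n+1}=6\sqrt{n+2}\,2^{-(n+1)/2}\le6\sqrt{n+1}\,2^{-n/2}$, since $n+2\le2(n+1)$.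
- Let $h\in G_{n-1}$. Only the second sum contributes, with $e_j(h)=\tau_j(h)$, and Claim B gives $|\Phi_g(h)|\le2^{-n}t_n=6\sqrt{n+1}\,2^{-n/2}$.

Hence $\|\Phi_g\|_\infty\le9\sqrt{n+1}\,2^{-n/2}$, and since $|\delta_g|_*\le1$,
$$\|z_{n+1}-z_n\|_\pi\le\max_g|\Phi_g|\le(2^{n+4})^{1/p}\cdot9\sqrt{n+1}\,2^{-n/2}=9\cdot2^{4/p}\sqrt{n+1}\;2^{-n(1/2-1/p)} .$$
This is summable because $p>2$, so $z_n$ converges. Finally $b(z_n)=2^{-n}\sum_{j\in I_n}\alpha_j(e_j)=1$ for all $n$, and $b$ is continuous. $\square$

**Remark.** The tensor $z$ satisfies $Jz=0$. Indeed $u_i^*\otimes u_k$ takes the value $2^{-n}\sum_{j\in I_n}u_i^*(u_j)u_j^*(u_k)$ on $z_n$, and this is $0$ as soon as $i\notin I_n$; now use the density of the two spans. So $z$ is a nonzero element of $\ker J$, the worst case of Section 3. For $p=2$ the bound in the proof is a multiple of $\sqrt{n+1}$, and indeed no limit can exist then: $E$ would be a Hilbert space, which has the AP, so $Jz=0$ would give $z=0$, against $b(z)=1$.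

## 7. New unit balls from perturbed pairs

**What the simplest renorming gives.** Suppose we take as unit balls the closed absolutely convex hulls of $\frac14B_E\cup\{(1-2^{-n})u_j:j\in I_n,\,n\ge1\}$ and $\frac14B_{E^*}\cup\{u_j^*:j\in I\}$. Then $(1-2^{-n})z_n$ is an average of tensors in the new unit ball, so $\|z\|_\pi\le1$. The generators pair under $b$ to $1-2^{-n}$ on the diagonal, to $0$ for $i\ne j$, and to at most $\frac14\cdot\frac32$ otherwise, so $\|b\|=1$ and $\|z\|_\pi=1$. The argument of Claim D below, in the case where all $x_n,y_n$ are $0$, shows that $b$ does not attain its norm. So $z$ is not norm-attaining. But this says nothing about tensors near $z$: for Lemma 2 the unit ball must be flat around $z$, and we have not arranged that.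

**How to make the ball flat.** Flatness means that the unit ball of the projective tensor product contains $z+(x\otimes y-b(x,y)z)$ for all small $x,y$; the bracket lies in $\ker b$. We may not simply add these tensors to the ball, since only the balls of $X$ and $Y$ are at our disposal. We have to obtain them from elementary tensors. Perturb the pairs: replace $u_j\otimes u_j^*$ by $(x+cu_j)\otimes(y+u_j^*)$ with $c=1-y(x)$. The average over $I_n$ is
$$x\otimes y+x\otimes\Big(2^{-n}\sum_{j\in I_n}u_j^*\Big)+c\,\Big(2^{-n}\sum_{j\in I_n}u_j\Big)\otimes y+c\,z_n .$$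
The first and last terms tend to $x\otimes y+(1-y(x))z$, which is what we want, and the two mixed terms are built from weakly null sequences, so Mazur's theorem can remove them if the same pair $(x,y)$ is used for infinitely many $n$. Moreover the perturbed pair still has trace $1$ if $x,y$ involve only earlier indices. So we attach to each block $I_n$ one pair $(x_n,y_n)$ and run through a dense set of pairs.

**Step 10: the spaces $X$ and $Y$.** *We fix the constants and define the balls.* Let $\epsilon=\frac1{10}$, $\rho=\frac14$. By Step 8 there is a countable dense subset $Q\ni(0,0)$ of $\{(x,y)\in E\times E^*:|x|\le\epsilon,\ |y|_*\le\epsilon\}$ consisting of pairs with $x\in\operatorname{span}\{u_j\}$, $y\in\operatorname{span}\{u_j^*\}$. Choose a sequence $(x_n,y_n)_{n\ge1}$ in $Q$ such that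

- every element of $Q$ equals $(x_n,y_n)$ for infinitely many $n$;
- $x_n\in\operatorname{span}\{u_i:i\in\bigcup_{m<n}I_m\}$ and $y_n\in\operatorname{span}\{u_i^*:i\in\bigcup_{m<n}I_m\}$.

To get it, list $Q$ with infinite repetition as $(q_k)$, place $q_k$ at a sufficiently large index $n_k$ with $n_1<n_2<\cdots$, and put $(0,0)$ at all other indices. Let
$$\eta_n=2^{-n},\qquad c_n=1-y_n(x_n),\qquad\xi_j=(1-\eta_n)(x_n+c_nu_j)\in E,\qquad\upsilon_j=y_n+u_j^*\in E^*\qquad(j\in I_n).$$
Then $|c_n|\le1.01$, $|\xi_j|\le0.1+1.01=1.11$ and $|\upsilon_j|_*\le0.1+1.5=1.6$. Let $B_X$ be the closed absolutely convex hull of $\rho B_E\cup\{\xi_j\}_{j\in I}$ in $E$, and $B_Y$ that of $\rho B_{E^*}\cup\{\upsilon_j\}_{j\in I}$ in $E^*$. These are closed, absolutely convex and bounded, and they contain a ball, so they are the unit balls of equivalent norms. Let $X$ be $E$ and $Y$ be $E^*$ with these norms. Then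
$$B_X\subset1.11\,B_E,\qquad B_Y\subset1.6\,B_{E^*}.\tag{5}$$
The space $U:=X\widehat\otimes_\pi Y$ is $E\widehat\otimes_\pi E^*$ with an equivalent norm. From now on $\|\cdot\|_\pi$ is the norm of $U$; still $z_n\to z$ in $U$.

## 8. The trace form does not attain its norm on $B_X\times B_Y$

**Step 11.** *The damping factors $1-\eta_n$ are there to keep $|b|$ below $1$ on the unit balls.* We use repeatedly that a continuous linear functional has the same supremum in modulus over a set and over its closed absolutely convex hull.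

**Claim D.** $\|b\|=1$ on $X\times Y$, and $|b(x,y)|<1$ for all $x\in B_X$, $y\in B_Y$.

*Proof.* First we pair the generators.

- Let $j\in I_n$. Since $x_n,y_n$ involve only indices from earlier blocks, $u_j^*(x_n)=0=y_n(u_j)$. So $\upsilon_j(\xi_j)=(1-\eta_n)\big(y_n(x_n)+c_n\big)=1-\eta_n$.
- Let $i\ne j$, $i\in I_m$, $j\in I_n$. Since $u_i^*(u_j)=0$, we have $|\upsilon_i(\xi_j)|\le|y_m(x_n)|+|u_i^*(x_n)|+|c_n|\,|y_m(u_j)|\le0.01+0.15+0.101=0.261$.
- Pairings of $\rho B_E$ with the $\upsilon_j$, of $\rho B_{E^*}$ with the $\xi_j$, and of $\rho B_E$ with $\rho B_{E^*}$ are at most $0.4$, $0.2775$ and $0.0625$ in modulus.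

Passing to the hulls in one variable and then in the other gives $\|b\|\le1$. Also $\|b\|\ge\sup_n(1-\eta_n)=1$.

Now suppose $x\in B_X$, $y\in B_Y$ and $|y(x)|=1$. Then
$$1=\sup_{B_X}|y|=\max\Big(\rho|y|_*,\ \sup_j|y(\xi_j)|\Big),$$
and $\rho|y|_*\le0.4$ by (5), so $\sup_j|y(\xi_j)|=1$. This supremum is attained: for $j\in I_n$ we have $|y(\xi_j)|\le|y(x_n)|+1.01\,|y(u_j)|$, where $|y(x_n)|\le1.6\cdot0.1=0.16$, and $y(u_j)\to0$ along any enumeration of $I$ because $u_j\to0$ weakly. So $\limsup_j|y(\xi_j)|\le0.16$, and $|y(\xi_j)|=1$ for some $j$, say $j\in I_n$. But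
$$\sup_{y'\in B_Y}|y'(\xi_j)|=\max\Big(\rho|\xi_j|,\ \sup_i|\upsilon_i(\xi_j)|\Big)\le\max(0.2775,\ 0.261,\ 1-\eta_n)<1,$$
a contradiction. $\square$

## 9. Flatness of the unit ball of $X\widehat\otimes_\pi Y$ at $z$

**Step 12.** *We carry out the averaging of Section 7.*

**Claim E.** If $|x|\le\epsilon$ and $|y|_*\le\epsilon$, then $\|x\otimes y+(1-y(x))z\|_\pi\le1$.

*Proof.* The left side is continuous in $(x,y)$ and $Q$ is dense, so let $(x,y)\in Q$. Put $c=1-y(x)$ and let $n_1<n_2<\cdots$ be the indices $n$ with $(x_n,y_n)=(x,y)$. Let $p_n=2^{-n}\sum_{j\in I_n}u_j$ and $p_n^*=2^{-n}\sum_{j\in I_n}u_j^*$. For $n=n_k$, expanding the product and using $|I_n|=2^n$,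
$$A_k:=2^{-n}\sum_{j\in I_n}\xi_j\otimes\upsilon_j=(1-\eta_n)\big[x\otimes y+x\otimes p_n^*+c\,p_n\otimes y+c\,z_n\big].$$
This is an average of elementary tensors with $\xi_j\in B_X$, $\upsilon_j\in B_Y$, so $\|A_k\|_\pi\le1$. The bracket is bounded in $U$ since $|p_n|\le1$, $|p_n^*|_*\le\frac32$. As $\eta_n\to0$ and $z_n\to z$,
$$A_k=x\otimes y+c\,z+x\otimes p_{n_k}^*+c\,p_{n_k}\otimes y+r_k,\qquad\|r_k\|_\pi\to0 .$$
For each fixed $i$ we have $u_i^*(p_n)=0=p_n^*(u_i)$ for all large $n$. By Step 8, $(p_{n_k},p_{n_k}^*)\to0$ weakly in $E\oplus E^*$. By Mazur's theorem, for each $K$ there are finite convex combinations $\sum_{k\ge K}\lambda_k(p_{n_k},p_{n_k}^*)$ of norm less than $1/K$. The same convex combination of the $A_k$ lies in the unit ball of $U$ and equals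
$$x\otimes y+c\,z+x\otimes\Big(\sum\lambda_kp_{n_k}^*\Big)+c\,\Big(\sum\lambda_kp_{n_k}\Big)\otimes y+\sum\lambda_kr_k,$$
which converges to $x\otimes y+c\,z$ as $K\to\infty$. $\square$

Taking $x=0$, $y=0$ gives $\|z\|_\pi\le1$. Since $b(z)=1=\|b\|$, we conclude $\|z\|_\pi=1$.

## 10. The vertex estimate and the end of the proof of Theorem 1

**Step 13: $b$ is a vertex at $z$ with constant $200$.** *We translate flatness of the ball into the estimate (2).*

**Claim F.** Let $T$ be a bilinear form on $X\times Y$ with $\|T\|\le1$ and $t=T(z)$. Then $|t|\le1$ and $\|T-tb\|\le200\,(1-|t|)$.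

*Proof.* We have $|t|\le\|z\|_\pi=1$. Let $|x|\le\epsilon$, $|y|_*\le\epsilon$, and apply Claim E to $(\lambda x,y)$ with $|\lambda|=1$. Evaluating $T$ on the resulting tensor of norm at most $1$ gives
$$\big|t+\lambda\big(T(x,y)-t\,b(x,y)\big)\big|\le1\qquad\text{for all }|\lambda|=1 .$$
Choosing $\lambda$ so that the two summands have the same argument (the same sign in the real case), we get $|t|+|T(x,y)-t\,b(x,y)|\le1$. By homogeneity, for all $x\in E$, $y\in E^*$,
$$|(T-tb)(x,y)|\le\epsilon^{-2}(1-|t|)\,|x|\,|y|_* .$$
By (5), $\|T-tb\|\le100\cdot1.11\cdot1.6\,(1-|t|)\le200\,(1-|t|)$. $\square$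

**Step 14: conclusion.** *We combine Lemmas 1 and 2 with Claim D.* Let $\|w-z\|_\pi<\frac1{201}$. Then $\|w\|_\pi\ge1-\frac1{201}>0$. By Hahn–Banach choose a bilinear form $T$ with $\|T\|=1$, $T(w)=\|w\|_\pi$. By Claim F and Lemma 2 with $C=200$, $T=tb$ with $|t|=1$. If $w$ were norm-attaining, then by Lemma 1 the form $T$, and hence $|b|=|T|$, would take the value $1$ in modulus at some point of $B_X\times B_Y$. This contradicts Claim D. So no $w$ with $\|w-z\|_\pi<\frac1{201}$ attains its projective norm.

It remains to see that $X$ and $Y$ are superreflexive. The space $E$ is a closed subspace of $\ell_p(G)$ with $G$ countable and $2<p<\infty$, so it is superreflexive, and hence so is $E^*$, a quotient of $\ell_{p'}$. Superreflexivity is invariant under isomorphism, and $X$, $Y$ are isomorphic to $E$, $E^*$. $\blacksquare$
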